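\title{The join defect of the topological index is unbounded}

\begin{abstract}
The topological index of a free $G$-space $X$ is the least $n$ for which $X$ maps equivariantly to the $(n+1)$-fold join of $G$. It satisfies $\operatorname{ind}_G(X*Y)\le \operatorname{ind}_GX+\operatorname{ind}_GY+1$. We show that for every nontrivial finite group $G$ the difference between the two sides is unbounded on finite free $G$-simplicial complexes, that it takes every nonnegative integer value, and that the trivial upper bound for it is optimal up to an additive constant at most $2$. The complex $X$ is built from a lens space on which a mod $p$ Chern class vanishes while equivariant $K$-theory shows the index to be large; the complex $Y$ is built from the complement of $X$ in a representation sphere.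
\end{abstract}

\section{The index of a join}\label{sec:intro}

Let $L$ be a finite group, viewed as a discrete space on which $L$ acts by left multiplication, and let $E_nL=L*L*\cdots*L$ be its $(n+1)$-fold join, $n\ge0$. As a simplicial complex, $E_nL$ has $n+1$ copies of $L$ as vertex set, and its simplices are the sets with at most one vertex in each copy. It is a free, $n$-dimensional, $(n-1)$-connected $L$-complex, and $E_0L=L$. For a free $G$-space $X$, the \emph{topological index} is
\[
\operatorname{ind}_GX=\min\{n\ge0:\ \text{there is a continuous $G$-map } X\to E_nG\}.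
\]
For $G=\mathbb{Z}/2$ the space $E_nG$ is the sphere $S^n$ with the antipodal action, and $\operatorname{ind}_GS^n=n$ is the Borsuk--Ulam theorem. In general the index is an equivariant substitute for dimension: it is at most $\dim X$ (Lemma~\ref{lem:ext}), and a $G$-map $X\to X'$ forces $\operatorname{ind}_GX\le\operatorname{ind}_GX'$.

All complexes in this paper are nonempty, and we do not distinguish a complex from its realization. A \emph{free $G$-simplicial complex} is a simplicial complex with a simplicial action of $G$ that is free on the realization. Points of the join $X*Y$ are written $tx\oplus(1-t)y$ with $t\in[0,1]$, and $G$ acts diagonally: $g\,(tx\oplus(1-t)y)=t\,gx\oplus(1-t)\,gy$. The join of two finite free $G$-simplicial complexes is again one; its simplices are the unions $\sigma\cup\tau$ of a simplex of $X$ and a simplex of $Y$, one of which may be empty.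

Dimension obeys $\dim(X*Y)=\dim X+\dim Y+1$. For the index, joining $G$-maps $X\to E_aG$ and $Y\to E_bG$ gives a $G$-map to $E_aG*E_bG=E_{a+b+1}G$, and $X$ and $Y$ are invariant subspaces of $X*Y$. Hence
\begin{equation}\label{eq:join}
\max(\operatorname{ind}_GX,\operatorname{ind}_GY)\le\operatorname{ind}_G(X*Y)\le\operatorname{ind}_GX+\operatorname{ind}_GY+1 .
\end{equation}
The \emph{join defect}
\[
\delta_G(X,Y)=\operatorname{ind}_GX+\operatorname{ind}_GY+1-\operatorname{ind}_G(X*Y)
\]
measures how far the index is from behaving like dimension, and \eqref{eq:join} says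
\begin{equation}\label{eq:trivial}
0\le\delta_G(X,Y)\le\min(\operatorname{ind}_GX,\operatorname{ind}_GY)+1 .
\end{equation}
On the model spaces the lower bound is attained: $\delta_G(E_aG,E_bG)=0$ for $G\ne1$ (Example~\ref{ex:model}). These spaces suggest the guess that the defect is zero, or at least bounded in terms of $G$.

Call a finite group \emph{nice} if it is cyclic of prime-power order or generalized quaternion. The question we answer comes from \cite{Dan}: \emph{for a nontrivial nice group $G$, is $\delta_G(X,Y)$ unbounded as $X$ and $Y$ range over finite free $G$-simplicial complexes?} The answer is yes, and niceness is not needed.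

\begin{theorem}\label{thm:main}
Let $G$ be a nontrivial finite group, for instance a nontrivial nice one. For every $n\ge1$ there are finite free $G$-simplicial complexes $X$ and $Y$ with $\delta_G(X,Y)\ge 2n-1\ge n$.
\end{theorem}

The proof compares the index with a cohomological lower bound for it. Fix a prime $p$ dividing $|G|$, a subgroup $H\le G$ of order $p$, and a faithful character $\chi_0\colon H\to\mathbb{C}^\times$. Let $\mathbb{C}_{\chi_0}$ be the complex line on which $H$ acts through $\chi_0$. For a free $H$-complex $X$, the quotient $\xi_X=(X\times\mathbb{C}_{\chi_0})/H$ by the diagonal action is a complex line bundle over $X/H$. Let $\beta\in H^2(X/H;\mathbb{F}_p)$ be the mod $p$ reduction of $c_1(\xi_X)$, and for finite $X$ put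
\[
r_H(X)=\min\{r\ge1:\ \beta^r=0\ \text{in } H^{2r}(X/H;\mathbb{F}_p)\}.
\]
An $H$-map $X\to X'$ pulls $\xi_{X'}$ back to $\xi_X$, so $\beta$ is natural. If $X$ is a free $G$-complex of index $k$, then $\beta$ is pulled back from the $k$-dimensional complex $E_kG/H$, and $\beta^j=0$ for $2j>k$. Thus $2r_H(X)-2\le\operatorname{ind}_GX$. The first theorem below says that any gap in this inequality can be converted, with a loss of one, into a join defect. The second says that the gap can be arbitrarily large.

\begin{theorem}\label{thm:A}
Let $G$ be a nontrivial finite group and $X$ a finite free $G$-simplicial complex. Then there is a finite free $G$-simplicial complex $Y$ with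
\[
\delta_G(X,Y)\ge\operatorname{ind}_GX+1-2r_H(X).
\]
\end{theorem}

\begin{theorem}\label{thm:B}
Let $G$ be a nontrivial finite group. For every $n\ge1$ there is a finite free $G$-simplicial complex $X$ with $r_H(X)=1$ and $\operatorname{ind}_GX\ge2n$.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $X$ from Theorem~\ref{thm:B} and the corresponding $Y$ from Theorem~\ref{thm:A}. Then $\delta_G(X,Y)\ge2n+1-2=2n-1\ge n$.
\end{proof}

Building a complex one orbit of simplices at a time refines this as follows.

\begin{theorem}\label{thm:C}
Let $G$ be a finite group, and let $X,Y$ range over finite free $G$-simplicial complexes.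
\begin{enumerate}
\item The defect $\delta_G$ is unbounded if and only if $G\ne1$. If $G\ne1$, the set of values of $\delta_G$ is exactly $\{0,1,2,\dots\}$. If $G=1$, then $\delta_G\equiv1$.
\item If $G\ne1$, then for each $a\ge1$ the number $D_G(a)=\max\{\delta_G(X,Y):\operatorname{ind}_GX=a\}$ satisfies $a-1\le D_G(a)\le a+1$.
\end{enumerate}
\end{theorem}

So the upper bound in \eqref{eq:trivial} is optimal up to an additive constant at most $2$. We do not determine $D_G(a)$ exactly.

\section{A positive defect for the group of order two}\label{sec:example}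

Let $G=\mathbb{Z}/2$, so that $G$-maps to $E_nG$ are odd maps to $S^n$. We construct two closed $3$-manifolds $X$ and $Y$ with free involution such that $\operatorname{ind}_GX=2$, $\operatorname{ind}_GY\ge3$ and $\operatorname{ind}_G(X*Y)\le5$, so that $\delta_G(X,Y)\ge1$. Both will be mapped into $S^5\subset\mathbb{C}^3$, and the form $q(w)=w_1^2+w_2^2+w_3^2$ will keep their images apart.

\emph{The space $X$.} Let $X=S^3/\{\pm1\}$ with $S^3\subset\mathbb{C}^2$, and let the generator of $G$ act by $[z]\mapsto[iz]$. This is a free involution because $i^2z=-z$ and $iz\ne\pm z$. Define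
\[
f_X[z_1,z_2]=\tfrac1{\sqrt2}\,\bigl(z_1^2-z_2^2,\ i(z_1^2+z_2^2),\ 2z_1z_2\bigr).
\]
Its squared norm is $\frac12(2|z_1|^4+2|z_2|^4+4|z_1|^2|z_2|^2)=1$, it changes sign under $z\mapsto iz$, and $2q(f_X[z])=(z_1^2-z_2^2)^2-(z_1^2+z_2^2)^2+4z_1^2z_2^2=0$. So $f_X$ is a $G$-map into $S^5\cap\{q=0\}$. If $w=u+iv$ with $u,v\in\mathbb{R}^3$ and $q(w)=0$, then $|u|^2-|v|^2=\operatorname{Re}q(w)=0$, so $u\ne0$ for $w\in S^5$, and $w\mapsto u/|u|$ shows $\operatorname{ind}_GX\le2$. Suppose $\operatorname{ind}_GX\le1$. Then there is a map $\varphi\colon S^3\to S^1$ with $\varphi(iz)=-\varphi(z)$. Since $S^3$ is simply connected, $\varphi=e^{2\pi i\psi}$ with $\psi\colon S^3\to\mathbb{R}$ continuous. The function $\psi(iz)-\psi(z)$ takes values in $\frac12+\mathbb{Z}$, so it is a constant $c\ne0$; applying it four times gives $4c=0$, a contradiction. Hence $\operatorname{ind}_GX=2$.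

\emph{The space $Y$.} Let $Y=(S^1\times S^2)/\bigl((\lambda,u)\sim(-\lambda,-u)\bigr)$ with $S^1\subset\mathbb{C}$, $S^2\subset\mathbb{R}^3$ and the free involution $[\lambda,u]\mapsto[-\lambda,u]$. The $G$-map $f_Y[\lambda,u]=\lambda u\in S^5$ has $q(\lambda u)=\lambda^2\ne0$. For a free $G$-space $Z$ let $\alpha\in H^1(Z/G;\mathbb{F}_2)$ be the class of the double cover $Z\to Z/G$; it is natural, so $\operatorname{ind}_GZ\le k$ implies that $\alpha$ is pulled back from $\mathbb{R}P^k$ and $\alpha^{k+1}=0$. Here $Y/G=\mathbb{R}P^1\times\mathbb{R}P^2$. A loop in $Y/G$ lifts to a path in $S^1\times S^2$ from $(\lambda,u)$ to $(\varepsilon\lambda,\varepsilon'u)$, and its lift to $Y$ is closed exactly when the signs $\varepsilon,\varepsilon'$ agree. So $\alpha=a+b$, where $a$ and $b$ generate $H^1$ of the two factors. Since $a^2=0$ and $b^3=0$, we get $\alpha^3=ab^2\ne0$, and $\operatorname{ind}_GY\ge3$.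

\emph{The join.} Define $X*Y\to S^5$ by normalizing $t\,f_X(x)-(1-t)f_Y(y)$. This vector is nonzero: two unit vectors with $t\,f_X(x)=(1-t)f_Y(y)$ have $t=\frac12$ and are equal, while $q$ vanishes on one and not on the other. The map is odd, so $\operatorname{ind}_G(X*Y)\le5$ and $\delta_G(X,Y)\ge2+3+1-5=1$. Both spaces are free $G$-simplicial complexes by Lemma~\ref{lem:quot}: $S^3$ is the join of two squares with the fourth roots of unity acting by rotation, and $S^1\times S^2$ is the barycentric subdivision of the product of a square and the boundary of an octahedron, with $\{\pm1\}^2$ acting.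

The class $\alpha^3$ did not survive on $Y$ by accident. On $X/G=S^3/\langle i\rangle$ one has $\alpha^2=\beta=0$ (Section~\ref{sec:B}), although the index of $X$ is $2$. On $S^5/G=\mathbb{R}P^5$ one has $\alpha^5=\alpha^2\cdot\alpha^3\ne0$. A product vanishes if its factors vanish on two open sets that cover the space (Lemma~\ref{lem:cup}), so $\alpha^3$ must be nonzero on the complement of the image of $X$. The complement sees only the small cohomological size of $X$ and compensates by having large index, while the join still maps to $S^5$. Theorem~\ref{thm:A} runs this argument for an arbitrary $X$, and Theorem~\ref{thm:B} replaces $S^3/\{\pm1\}$ by lens spaces of high dimension.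

\section{Equivariant maps and the cohomology of $BH$}\label{sec:tools}

Let $K$ be a finite group. A \emph{free $K$-CW complex} is built by attaching cells $K\times D^j$ along $K$-maps defined on $K\times S^{j-1}$. A free $K$-simplicial complex is one: an element $g\ne1$ cannot map a simplex to itself, since it would fix the barycenter, so the simplices are permuted freely. The quotient of a free $K$-CW complex by $K$ is a CW complex of the same dimension. A space $Z$ is $(N-1)$-connected if every map $S^{j-1}\to Z$ with $0\le j\le N$ extends over $D^j$.

\begin{lemma}\label{lem:ext}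
Let $A$ be a free $K$-CW complex of dimension at most $N$, $B\subset A$ a possibly empty $K$-subcomplex, and $Z$ an $(N-1)$-connected $K$-space. Then every $K$-map $B\to Z$ extends to a $K$-map $A\to Z$. If $Z$ is contractible, no bound on $\dim A$ is needed.
\end{lemma}

\begin{proof}
Induct over the skeleta. Given a cell $K\times D^j$ outside $B$, with the map already defined on its boundary, extend over $\{1\}\times D^j$ using $j\le N$, and then over $\{g\}\times D^j$ by equivariance.
\end{proof}

Taking $Z=E_NG$ and $B=\emptyset$ gives $\operatorname{ind}_GX\le\dim X$. We also record how quotients are triangulated.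

\begin{lemma}\label{lem:quot}
Let $T$ be a finite free $\Gamma$-simplicial complex and $Q$ a normal subgroup of the finite group $\Gamma$. Then $T/Q$ is a finite free $\Gamma/Q$-simplicial complex.
\end{lemma}

\begin{proof}
Let $T''$ be the second barycentric subdivision. By \cite[Ch.~III.1]{Bre}, the $Q$-orbits of vertices of $T''$ are the vertices, and the images of simplices of $T''$ are the simplices, of a simplicial complex whose realization is $T/Q$. Since $Q$ is normal, $\Gamma/Q$ permutes these vertices and simplices. If $\gamma Q$ fixes the orbit $Qx$, then $\gamma x=\kappa x$ for some $\kappa\in Q$, so $\gamma=\kappa$ by freeness.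
\end{proof}

For $H\le G$ and an $H$-space $Z$, the \emph{induced space} $G\times_HZ$ is the quotient of $G\times Z$ by $[gh,z]=[g,hz]$, with $G$ acting on the left factor. It is a disjoint union of $|G:H|$ copies of $Z$, and $z\mapsto[1,z]$ is an $H$-map $Z\to G\times_HZ$. If $Z$ is a finite free $H$-simplicial complex, then $G\times_HZ$ is a finite free $G$-simplicial complex: $g'[g,z]=[g,z]$ means $g'g=gh$ and $hz=z$ for some $h\in H$, so $h=1$ and $g'=1$.

From now on $G\ne1$, and $p$, $H$, $\chi_0$ are as in Section~\ref{sec:intro}; cohomology has coefficients in $\mathbb{F}_p$ unless indicated. Let $EH$ be a contractible free $H$-CW complex and $BH=EH/H$. By Lemma~\ref{lem:ext}, every free $H$-CW complex $A$ has an $H$-map to $EH$, and, applying the lemma to $A\times\{0,1\}\subset A\times[0,1]$, any two are $H$-homotopic. So each class in $H^*(BH)$ has a well-defined pullback to $A/H$, denoted by the same letter and natural for $H$-maps. The class $\beta$ on $A/H$ is the pullback of the class $\beta$ on $BH$. Fix $\alpha\ne0$ in $H^1(BH)=\operatorname{Hom}(H,\mathbb{F}_p)\cong\mathbb{F}_p$. For $p=2$ this is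 the class $\alpha$ of Section~\ref{sec:example}, and $\beta=\alpha^2$, because $\beta\neq0$ by the next lemma and $\alpha^2$ is the only nonzero element of $H^2(\mathbb{R}P^\infty;\mathbb{F}_2)$.

For a unitary representation $V$ we write $S(V)$ and $D(V)$ for its unit sphere and disk, and $m\chi$ for the sum of $m$ copies of a character $\chi$.

\begin{lemma}\label{lem:nonzero}
For all $j\ge0$, $\alpha\beta^j\ne0$ and $\beta^j\neq0$ in $H^*(BH)$. If $A$ is an $(N-1)$-connected free $H$-CW complex, then $H^N(BH)\to H^N(A/H)$ is injective.
\end{lemma}

\begin{proof}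
The circle bundle of $\xi_{EH}$ has total space $S=(EH\times S(\chi_0))/H$ and Euler class $c_1(\xi_{EH})$. Since $H$ acts freely on $S(\chi_0)$, the space $S$ also fibers over the circle $S(\chi_0)/H$ with contractible fiber $EH$, so it has the cohomology of a circle. In the Gysin sequence
\[
H^{j+1}(S)\longrightarrow H^j(BH)\xrightarrow{\ \cup\beta\ }H^{j+2}(BH)
\]
the first term vanishes for $j\ge1$. So multiplication by $\beta$ is injective in positive degrees, and $\alpha\beta^j\ne0$; in particular $\beta^j\ne0$.

For the second claim, choose cellular maps $\gamma\colon S^N\to A$ that generate $\pi_N(A)$ and attach cells $H\times D^{N+1}$ along $(h,s)\mapsto h\gamma(s)$. The result is an $N$-connected free $H$-CW complex. Repeating this in dimensions $N+2,N+3,\dots$ gives a model of $EH$ such that the pair $(BH,A/H)$ has cells only in dimensions at least $N+1$. Hence $H^N(BH,A/H)=0$, and the exact sequence of the pair gives injectivity.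
\end{proof}

\begin{example}\label{ex:model}
For $G\ne1$ we have $\operatorname{ind}_GE_nG=n$, and therefore $\delta_G(E_aG,E_bG)=0$. Indeed, by Lemma~\ref{lem:nonzero} the class of degree $n$ among $\beta^j,\alpha\beta^j$ is nonzero on $E_nG/H$, while a $G$-map $E_nG\to E_kG$ with $k<n$ would pull it back from a $k$-dimensional complex. For $X=E_{2r-1}G$ the same lemma gives $\beta^{r-1}\ne0$, and $\beta^r=0$ by dimension, so $r_H(X)=r$ and the bound of Theorem~\ref{thm:A} is $(2r-1)+1-2r=0$. Where cohomology detects the index, the theorem yields nothing.
\end{example}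

\begin{lemma}\label{lem:cup}
Let $M$ be the union of open sets $U$ and $V$, and let $u,v\in H^*(M)$ satisfy $u|_U=0$ and $v|_V=0$. Then $uv=0$. Consequently, if $A,B$ are finite free $H$-simplicial complexes and $u,v\in H^*(BH)$ vanish on $A/H$ and $B/H$ respectively, then $uv$ vanishes on $(A*B)/H$.
\end{lemma}

\begin{proof}
Lift $u$ to $H^*(M,U)$ and $v$ to $H^*(M,V)$. The product of the lifts lies in $H^*(M,U\cup V)=0$ and maps to $uv$. For $M=(A*B)/H$, let $U$ and $V$ be the open sets $t>0$ and $t<1$. Moving $t$ linearly to $1$, respectively $0$, deforms them onto $A/H$ and $B/H$, so by naturality $u|_U=0$ and $v|_V=0$.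
\end{proof}

\section{Complements in representation spheres}\label{sec:A}

We prove Theorem~\ref{thm:A}. Write $r=r_H(X)$. The example of Section~\ref{sec:example} used a sphere on which the group acts linearly and freely. A general $G$ has no such sphere: for $G=\mathbb{Z}/p\times\mathbb{Z}/p$ every complex representation is a sum of characters, each with nontrivial kernel. We therefore carry out the construction for $H$, which acts freely on $S(w\chi_0)$, and pass to $G$ afterward.

\subsection*{Step 1: embedding $X$ in a sphere and forming the complement}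
We need an $H$-embedding of $X$ as a subcomplex, so that the complement has a finite simplicial model. Let $X'$ be the barycentric subdivision of $X$. The group $H$ permutes its vertices freely. The vertices of a simplex of $X'$ are barycenters of simplices of distinct dimensions, so no two lie in one $H$-orbit. Let $v_1,\dots,v_s$ represent the $H$-orbits of vertices. Sending $hv_j$ to the element $h$ of the $j$th copy of $H$ identifies $X'$, as an $H$-complex, with a subcomplex of the $s$-fold join $H^{*s}$, which lies in $H^{*w}$ for $w\ge s$. Fix $w$ with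
\[
w\ge s,\qquad w\ge r+1,\qquad N:=2w-1>\dim X .
\]
Let $P$ be the boundary of the regular $3p$-gon whose vertices are the $3p$-th roots of unity. The group $H$ acts on $P$ by rotations through $\chi_0$, and $\chi_0$ identifies $H$ equivariantly with the $p$-th roots of unity, a set of vertices of $P$. Let $W=w\chi_0$ and $K=P^{*w}$. Radial projection $P\cong S(\chi_0)$ and the map $t_1z_1\oplus\dots\oplus t_wz_w\mapsto(\sqrt{t_1}\,z_1,\dots,\sqrt{t_w}\,z_w)$ give an $H$-homeomorphism $K\cong S(W)$ onto a sphere of dimension $N$ on which $H$ acts freely. Since $H^{*w}$ is a subcomplex of $K$, we obtain an $H$-subcomplex $L\subset K$ that is $H$-homeomorphic to $X$, and we regard $X=L\subset S(W)$.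

Let $L'\subset K'$ be the barycentric subdivisions. The subcomplex $L'$ is \emph{full}: a simplex of $K'$ is a chain of simplices of $K$, and if all of them belong to $L$, the chain is a simplex of $L'$. Let $Y_0$ be the full subcomplex of $K'$ spanned by the vertices not in $L'$. It is a finite free $H$-simplicial complex, nonempty because $\dim L<N=\dim K$. It is disjoint from $X$, since $Y_0$ and $L'$ are subcomplexes of $K'$ without common vertices. Every simplex of $K'$ splits into its vertices in $L'$ and the others, and by fullness the two parts are simplices of $L'$ and of $Y_0$ (one possibly empty). So $K'$ is a subcomplex of $L'*Y_0$, and the inclusion is an $H$-map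
\begin{equation}\label{eq:into}
S(W)\longrightarrow X*Y_0 .
\end{equation}

\subsection*{Step 2: mapping the join back to the sphere}
Since $X$ and $Y_0$ are disjoint subsets of the unit sphere, $tx-(1-t)y\ne0$ for $x\in X$, $y\in Y_0$: equality would force $t=\frac12$ and then $x=y$. So
\[
tx\oplus(1-t)y\ \longmapsto\ \frac{tx-(1-t)y}{\|tx-(1-t)y\|}
\]
is a continuous map $X*Y_0\to S(W)$, and it is an $H$-map because $H$ acts linearly and isometrically. This is the step that beats the dimension count, since $\dim(X*Y_0)$ may exceed $N$. Lemma~\ref{lem:ext} gives an $H$-map from the $N$-dimensional complex $S(W)$ to the $(N-1)$-connected space $E_NG$. Composing, we get an $H$-map $F_1\colon X*Y_0\to E_NG$.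

\subsection*{Step 3: from $H$ to $G$}
Put $Y=G\times_HY_0$. The join $X*Y$ is the union of the closed subspaces $X*[g,Y_0]$, one for each coset $gH$, and any two of them meet in $X$. Equivariance dictates that a $G$-map extending $F_1$ be given on the $g$th piece by $gF_1g^{-1}$. On $X$ these formulas read $x\mapsto gF_1(g^{-1}x)$, and they agree only if $F_1|_X$ is $G$-equivariant. We first deform $F_1$ to achieve this.

By Lemma~\ref{lem:ext} there is a $G$-map $f\colon X\to E_NG$. Since $\dim(X\times[0,1])\le N$, which is where $N>\dim X$ is used again, the lemma also gives an $H$-homotopy $\Phi\colon X\times[0,1]\to E_NG$ from $F_1|_X$ to $f$. Define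
\[
F_0\bigl(tx\oplus(1-t)y\bigr)=
\begin{cases}
F_1\bigl(2t\,x\oplus(1-2t)y\bigr), & t\le\frac12,\\[2pt]
\Phi(x,2t-1), & t\ge\frac12 .
\end{cases}
\]
Both formulas give $F_1(x)$ at $t=\frac12$; the value at $t=0$ is $F_1(y)$ and at $t=1$ it is $f(x)$. So $F_0\colon X*Y_0\to E_NG$ is an $H$-map with $F_0|_X=f$. Now set
\[
F\colon X*Y\to E_NG,\qquad F\bigl(tx\oplus(1-t)[g,y]\bigr)=g\,F_0\bigl(t\,g^{-1}x\oplus(1-t)y\bigr).
\]
For $h\in H$, equivariance of $F_0$ gives
\[
gh\,F_0\bigl(t\,h^{-1}g^{-1}x\oplus(1-t)y\bigr)=g\,F_0\bigl(t\,g^{-1}x\oplus(1-t)hy\bigr),
\]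
so the representatives $(gh,y)$ and $(g,hy)$ give the same value. At $t=1$ the value is $gf(g^{-1}x)=f(x)$, independent of $[g,y]$, and at $t=0$ it is $gF_0(y)$, independent of $x$. Thus $F$ is well defined, and it is continuous because it is continuous on each of the finitely many closed pieces. Replacing $(x,[g,y])$ by $(g'x,[g'g,y])$ leaves $g^{-1}x$ unchanged and multiplies the value by $g'$, so $F$ is a $G$-map. Therefore
\[
\operatorname{ind}_G(X*Y)\le N .
\]

\subsection*{Step 4: the complement has index at least $N-2r$}
Suppose there is a $G$-map $Y\to E_kG$ with $k<N-2r$. Restricting it to $Y_0$, joining with the identity of $X$ and composing with \eqref{eq:into} gives an $H$-map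
\[
S(W)\longrightarrow X*E_kG .
\]
On $X/H$ we have $\beta^r=0$. The class $\alpha\beta^{w-1-r}$, which makes sense because $w\ge r+1$, has degree $2w-1-2r=N-2r>k$, so it vanishes on the $k$-dimensional complex $E_kG/H$. By Lemma~\ref{lem:cup} the product $\alpha\beta^{w-1}$ vanishes on $(X*E_kG)/H$, and by naturality it vanishes in $H^N(S(W)/H)$. But $S(W)$ is $(N-1)$-connected, so $\alpha\beta^{w-1}\ne0$ there by Lemma~\ref{lem:nonzero}. This contradiction shows $\operatorname{ind}_GY\ge N-2r$.

Steps 3 and 4 give $\delta_G(X,Y)\ge\operatorname{ind}_GX+(N-2r)+1-N=\operatorname{ind}_GX+1-2r$, which proves Theorem~\ref{thm:A}. \qed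

\section{Lens spaces and equivariant $K$-theory}\label{sec:B}

We prove Theorem~\ref{thm:B}. The class $\beta$ vanishes as soon as $\xi_X$ is the $p$-th tensor power of a line bundle. The character $\chi_0$ is not a $p$-th power on $H$, but it becomes one on a cyclic group of order $p^2$ that surjects onto $H$. So let $C$ be cyclic of order $p^2$, $\chi$ a faithful character of $C$, and $Q\le C$ the subgroup of order $p$. The kernel of $\chi^p$ is $Q$, so $\chi^p$ identifies $C/Q$ with the $p$-th roots of unity, as $\chi_0$ does for $H$. Identify $C/Q$ with $H$ accordingly; then $\chi_0$ pulls back to $\chi^p$. Put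
\[
m=pn+1,\qquad X_0=S(m\chi)/Q,\qquad X=G\times_HX_0 .
\]
As in Step 1 of Section~\ref{sec:A}, $S(m\chi)$ is the $m$-fold join of the boundary of a $3p^2$-gon, with a free simplicial action of $C$. By Lemma~\ref{lem:quot} the lens space $X_0$ is a finite free $H$-simplicial complex, so $X$ is a finite free $G$-simplicial complex. The space $X$ of Section~\ref{sec:example} is the same construction with $p=2$ and two copies of $\chi$.

\subsection*{The class $\beta$ vanishes}
Let $\eta=(S(m\chi)\times\mathbb{C}_\chi)/C$, a line bundle over $S(m\chi)/C=X_0/H$, and let $c=c_1(\eta)\in H^2(X_0/H;\mathbb{Z})$. For an integer $j\ge0$, dividing first by $Q$, which acts trivially on $\mathbb{C}_{\chi^{pj}}$, and then by $H$ gives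
\begin{equation}\label{eq:power}
(X_0\times\mathbb{C}_{\chi_0^j})/H=(S(m\chi)\times\mathbb{C}_{\chi^{pj}})/C=\eta^{\otimes pj}.
\end{equation}
The first Chern class of this bundle is $pj\,c$, which is zero mod $p$. The case $j=1$ says $\beta=0$ on $X_0/H$, for any value of $m$.

The number $r_H(X)$ concerns the action of $H$ on all of $X$, not only on the copy $[1,X_0]$. As an $H$-space, $X$ is the disjoint union of the pieces $HgH\times_HX_0$ over the double cosets $HgH$, and it suffices to show $\beta=0$ on each. As $H$ has prime order, either $g$ normalizes $H$ or $H\cap gHg^{-1}=1$.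

If $g$ normalizes $H$, then $HgH=gH$, the piece is $\{[g,x]:x\in X_0\}$, and $h[g,x]=[g,\theta(h)x]$ with $\theta(h)=g^{-1}hg$. So the piece is $X_0$ with the action twisted by the automorphism $\theta$. Its bundle $\xi$ is the quotient of $X_0\times\mathbb{C}$ by $(x,\lambda)\sim(\theta(h)x,\chi_0(h)\lambda)$, which is the bundle of the character $\chi_0\circ\theta^{-1}$ for the original action. Every character of $H$ is a power $\chi_0^j$, so $\beta=0$ by \eqref{eq:power}.

If $H\cap gHg^{-1}=1$, then $hgh'=h_1gh_1'$ implies $h_1^{-1}h=g\,h_1'h'^{-1}g^{-1}\in H\cap gHg^{-1}$, so every element of $HgH$ is uniquely of the form $hgh'$. Then $(h,x)\mapsto[hg,x]$ identifies the piece with $H\times X_0$, with $H$ acting on the first factor only. Its bundle $\xi$ is the trivial bundle $X_0\times\mathbb{C}$, so $\beta=0$.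

Hence $r_H(X)=1$. For nice $G$ the subgroup $H$ is central, and only the first case, with trivial twist, occurs.

\subsection*{The obstruction to a small index}
Suppose there is a $G$-map $X\to E_kG$ with $k\le2n-1$. The sphere $S(n\chi_0)$ is $(2n-2)$-connected, so Lemma~\ref{lem:ext} gives an $H$-map $E_kG\to S(n\chi_0)$. The composite $S(m\chi)\to X_0\to E_kG\to S(n\chi_0)$ is a $C$-map
\begin{equation}\label{eq:phi}
\varphi\colon S(m\chi)\longrightarrow S(n\chi^p),
\end{equation}
and we must show that no such map exists. A map $\varphi$ is a nowhere vanishing section of the bundle $n\,\eta^{\otimes p}$, so it forces the Euler class of that bundle to vanish. In ordinary cohomology this is no restriction for $n\ge2$: the Euler class is $p^nc^n$, and $p^2c=c_1(\eta^{\otimes p^2})=0$ because $\chi^{p^2}$ is trivial. We use the Euler class in $K$-theory instead.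

We recall the facts needed; see \cite{Seg} and \cite{Ati}. For a compact $C$-space $Z$, $K_C(Z)$ is the Grothendieck ring of $C$-equivariant complex vector bundles on $Z$. It is contravariant and invariant under $C$-homotopy, and $K_C(\mathrm{pt})$ is the representation ring $R(C)=\mathbb{Z}[x]/(x^{p^2}-1)$, where $x$ is the class of $\chi$. The map $Z\to\mathrm{pt}$ induces a ring homomorphism $\rho_Z\colon R(C)\to K_C(Z)$, and $\rho_Z=\varphi^*\rho_{Z'}$ for a $C$-map $\varphi\colon Z\to Z'$. For a complex representation $V$ put $\lambda_{-1}(V)=\sum_j(-1)^j[\Lambda^jV]$; it is multiplicative on direct sums and equals $1-\psi$ for a character $\psi$. The sequence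
\[
K_C(D(V),S(V))\longrightarrow K_C(D(V))=R(C)\xrightarrow{\ \rho_{S(V)}\ }K_C(S(V))
\]
is exact, and by equivariant Bott periodicity the first term is a free $R(C)$-module on one generator, whose image in $R(C)$ is $\lambda_{-1}(V)$ or $\lambda_{-1}(V^*)$, depending on conventions. Since $1-x^{-j}=-x^{-j}(1-x^j)$ and $x$ is a unit, the convention does not affect the ideal generated. Thus
\[
\ker\rho_{S(m\chi)}=\bigl((1-x)^m\bigr),\qquad \ker\rho_{S(n\chi^p)}=\bigl((1-x^p)^n\bigr).
\]
As a check, $C$ acts freely on the circle $S(\chi)$ with quotient a circle, so $K_C(S(\chi))=K(S^1)=\mathbb{Z}=R(C)/(1-x)$.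

A map \eqref{eq:phi} gives $\ker\rho_{S(n\chi^p)}\subset\ker\rho_{S(m\chi)}$, that is,
\[
(1-x^p)^n\in\bigl((1-x)^m\bigr)\subset R(C).
\]
To test this, map $R(C)$ to a domain where divisibility can be measured. Let $\zeta$ be a primitive $p^2$-th root of unity and apply the ring homomorphism $R(C)\to\mathbb{Z}[\zeta]$, $x\mapsto\zeta$. Then $(1-\zeta)^m$ divides $(1-\zeta^p)^n$ in $\mathbb{Z}[\zeta]$. The norm $\mathrm{N}$ from $\mathbb{Q}(\zeta)$ to $\mathbb{Q}$ is multiplicative and takes integer values on $\mathbb{Z}[\zeta]$. With the cyclotomic polynomials $\Phi_p(t)=1+t+\dots+t^{p-1}$ and $\Phi_{p^2}(t)=\Phi_p(t^p)$, the product of $1-\zeta'$ over the conjugates $\zeta'$ of $\zeta$ is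
\[
\mathrm{N}(1-\zeta)=\Phi_{p^2}(1)=p .
\]
The element $1-\zeta^p$ lies in $\mathbb{Q}(\zeta^p)$, where its norm is $\Phi_p(1)=p$, and $[\mathbb{Q}(\zeta):\mathbb{Q}(\zeta^p)]=p(p-1)/(p-1)=p$, so
\[
\mathrm{N}(1-\zeta^p)=p^p .
\]
Hence $p^m$ divides $p^{pn}$, that is, $m\le pn$. This contradicts $m=pn+1$. So $\operatorname{ind}_GX\ge2n$, and Theorem~\ref{thm:B} is proved. \qed

\begin{remark}
For $p=2$ and $n=1$ the argument reads: $(1-i)^3$ does not divide $1-i^2=2$ in $\mathbb{Z}[i]$, because $8$ does not divide $4$. The passage to $\mathbb{Z}[\zeta]$ is not sharp. Section~\ref{sec:example} shows that $m=2$ already gives index $2$, although $(1-i)^2=-2i$ divides $2$.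
\end{remark}

\section{All values of the defect}\label{sec:C}

We prove Theorem~\ref{thm:C}. If $G=1$, then $E_0G$ is a point, every complex has index $0$, and $\delta_G\equiv0+0+1-0=1$. Let $G\ne1$. Theorems~\ref{thm:A} and~\ref{thm:B} give only inequalities; exact values come from a discrete intermediate value argument along a filtration in which indices grow by at most one.

\begin{lemma}\label{lem:filt}
A finite free $G$-simplicial complex $X$ has $G$-subcomplexes $X_1\subset X_2\subset\dots\subset X_M=X$ with $X_1\cong G$ such that, for all $j<M$ and every finite free $G$-simplicial complex $Y$,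
\[
\operatorname{ind}_GX_{j+1}-\operatorname{ind}_GX_j\in\{0,1\},\qquad
\operatorname{ind}_G(X_{j+1}*Y)-\operatorname{ind}_G(X_j*Y)\in\{0,1\}.
\]
\end{lemma}

\begin{proof}
The simplices of $X$ are permuted freely. Add their $G$-orbits one at a time in order of dimension. Then $X_1$ is the orbit of a vertex, and $X_{j+1}$ is obtained from $X_j$ by gluing $G\times\sigma$ along $G\times\partial\sigma$ for a simplex $\sigma$. Each new simplex is a cone on its boundary, and we send the cone points to a new join factor $G$. Define $\pi\colon X_{j+1}\to X_j*G$ to be the identity on $X_j$ and, for the barycenter $b$ of $\sigma$, $y\in\partial\sigma$ and $s\in[0,1]$,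
\[
\pi\bigl(g\,(s\,b+(1-s)y)\bigr)=(1-s)\,gy\oplus s\,g ;
\]
if $\sigma$ is a vertex, put $\pi(g\sigma)=g$. At $s=0$ the formula gives $gy\in X_j$, and at $s=1$ it does not depend on $y$, so $\pi$ is a continuous $G$-map. Joining with the identity of $Y$ gives a $G$-map $X_{j+1}*Y\to X_j*G*Y\cong(X_j*Y)*G$. Since $\operatorname{ind}_GG=0$, joining with $G$ raises the index by at most $1$, by \eqref{eq:join}. This gives the upper bounds, and the inclusions $X_j\subset X_{j+1}$ and $X_j*Y\subset X_{j+1}*Y$ give the lower bounds.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C} for $G\ne1$]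
(1) Fix $X$, $Y$ and a filtration of $X$ as in Lemma~\ref{lem:filt}. The difference $\delta_G(X_{j+1},Y)-\delta_G(X_j,Y)$ is a difference of two elements of $\{0,1\}$, so it lies in $\{-1,0,1\}$. Also $\delta_G(X_1,Y)\le1$ by \eqref{eq:trivial}, as $\operatorname{ind}_GX_1=0$. A sequence of integers that starts at a value at most $1$, ends at $\delta_G(X,Y)$ and rises by at most $1$ at each step takes every value $d$ with $1\le d\le\delta_G(X,Y)$. By Theorem~\ref{thm:main}, $\delta_G(X,Y)$ can be arbitrarily large, so every positive integer is a value of $\delta_G$. The value $0$ occurs by Example~\ref{ex:model}, and negative values are excluded by \eqref{eq:trivial}.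

(2) The bound $\delta_G(X,Y)\le a+1$ for $\operatorname{ind}_GX=a$ is \eqref{eq:trivial}. For the lower bound take $X$ from Theorem~\ref{thm:B} with $2n\ge a$. Along a filtration of $X$ the indices start at $0$, end at a value at least $a$ and rise by at most $1$, so $\operatorname{ind}_GX_j=a$ for some $j$. Since $\beta=0$ on $X/H$, naturality gives $\beta=0$ on $X_j/H$, and $r_H(X_j)=1$. Theorem~\ref{thm:A} provides $Y$ with $\delta_G(X_j,Y)\ge a+1-2=a-1$. So the maximum $D_G(a)$ is taken over a nonempty bounded set and lies between $a-1$ and $a+1$.
\end{proof}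

\begin{thebibliography}{9}

\bibitem{Ati} Atiyah, \emph{Bott periodicity and the index of elliptic operators}, 1968.

\bibitem{Bre} Bredon, \emph{Introduction to Compact Transformation Groups}.

\bibitem{Dan} Hamid Reza Daneshpajouh, \emph{On a Weak Form of the Topological Hedetniemi Conjecture}, arXiv:2608.24487 (2026).

\bibitem{Seg} Segal, \emph{Equivariant K-theory}, 1968.

\end{thebibliography}
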